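\title{A finite commuting contractive family without a common fixed point}

\begin{abstract}
A finite family of continuous self-maps of a metric space is contractive if every pair of points is contracted, by a fixed factor, by some member of the family. We disprove the conjecture that a finite commuting contractive family on a complete metric space has a common fixed point. The counterexample consists of finitely many translations of $\mathbb Z^N$, equipped with a bounded complete discrete ultrametric; no composition of the maps has a fixed point, and the contraction can be made as strong as desired. We also show that the conjecture holds when, on one orbit, the maps are uniformly continuous and move points by a bounded amount.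
\end{abstract}

\section{The problem and the results}

Let $(X,d)$ be a nonempty complete metric space. A \emph{self-map} of $X$ is a continuous function $T\colon X\to X$. A finite family $\{T_1,\dots,T_n\}$ of self-maps is \emph{contractive} with constant $\gamma\in(0,1)$ if for all $x,y\in X$ there is an $i$ with
\[
d(T_ix,T_iy)\le\gamma\,d(x,y),
\]
and it is \emph{commuting} if $T_i\circ T_j=T_j\circ T_i$ for all $i,j$. The index $i$ may depend on the pair $x,y$, so the maps share the work of a single contraction. For example, on $\mathbb R^2$ with $d(x,y)=|x_1-y_1|+|x_2-y_2|$, let $T_i$ halve the $i$-th coordinate. Neither map is a contraction, but halving the coordinate in which $x$ and $y$ differ more removes at least a quarter of their distance, so $\{T_1,T_2\}$ is contractive with constant $3/4$. The maps commute, and the origin is their only common fixed point.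

A contractive family has at most one common fixed point: if $x$ and $y$ are fixed by every $T_i$, then $d(x,y)\le\gamma\,d(x,y)$. Existence fails without commutativity, as the two constant maps on a two-point space show. With commutativity, the case $n=1$ is Banach's contraction mapping principle, and for $n=2$ it is known that a common fixed point exists. This suggests the following conjecture, which we take from Austin's paper~\cite{Austin}.

\medskip
\noindent\textbf{Conjecture.} \emph{Every finite commuting contractive family of self-maps of a complete metric space has exactly one common fixed point.}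
\medskip

We show that the conjecture is false. Write $\mathbb N_0=\{0,1,2,\dots\}$, and recall that $d$ is an \emph{ultrametric} if $d(x,z)\le\max(d(x,y),d(y,z))$ for all $x,y,z$.

\begin{theorem}\label{thm:A}
There are $N\in\mathbb N$ and a finite set $V\subset\mathbb N_0^N\setminus\{0\}$ such that for every function $\psi\colon(0,\infty)\to(0,\infty)$ there is a metric $d\le1$ on $\mathbb Z^N$ with the following properties.
\begin{enumerate}
\item[(i)] $(\mathbb Z^N,d)$ is a complete ultrametric space with discrete topology.
\item[(ii)] For all $x\ne y$ in $\mathbb Z^N$ there is $w\in V$ with $d(x+w,y+w)\le\psi(d(x,y))$.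
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:false}
For every $\gamma\in(0,1)$ and every $n\ge|V|$ there is a commuting family of $n$ homeomorphisms of a bounded complete discrete ultrametric space that is contractive with constant $\gamma$ and such that no nonempty composition of its members has a fixed point. In particular the conjecture is false.
\end{corollary}

\begin{proof}
Take $\psi(t)=\gamma t$ and the translations $x\mapsto x+w$, where $w$ runs through $V$ and $n-|V|$ further vectors of $\mathbb N_0^N\setminus\{0\}$. Translations commute, and they are homeomorphisms because the topology is discrete. The family is contractive by (ii). A nonempty composition is a translation by a nonzero vector of $\mathbb N_0^N$.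
\end{proof}

In our construction $N=5\bigl((2\cdot7^5)^2+2\bigr)$ and $V$ is a very large box; we make no attempt to find small values. The second result isolates what the counterexample must violate. For $a\in\mathbb N_0^n$ write $T^a=T_1^{a_1}\cdots T_n^{a_n}$.

\begin{theorem}\label{thm:B}
Let $\{T_1,\dots,T_n\}$ be a commuting contractive family on a complete metric space $(X,d)$. Suppose that for some $x_0\in X$, with orbit $O=\{T^ax_0:a\in\mathbb N_0^n\}$, we have $\sup_{z\in O,\,j}d(z,T_jz)<\infty$ and each restriction $T_i|_O$ is uniformly continuous. Then the family has exactly one common fixed point.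
\end{theorem}

Thus the conjecture holds for uniformly continuous maps on bounded complete spaces, and in particular on compact spaces, where continuous maps are uniformly continuous. By Corollary~\ref{cor:false}, uniform continuity cannot be weakened to continuity on bounded complete spaces.

We prove Theorem~\ref{thm:B} first, since its proof shows both why the conjecture is plausible and where it can break. Section~\ref{sec:colors} reduces Theorem~\ref{thm:A} to a combinatorial problem about disjoint subsets of $\mathbb Z^N$. Section~\ref{sec:labels} solves that problem in $\mathbb Z$ with an infinite set of translations, and Sections~\ref{sec:counters}--\ref{sec:verify} replace each long translation by a sequence of bounded ones.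

\section{Displacements and uniform continuity}\label{sec:B}

Let $\{T_1,\dots,T_n\}$ be contractive with constant $\gamma$, and let $M(z)=\max_jd(z,T_jz)$. To find a common fixed point it suffices to make $M$ small.

\begin{lemma}\label{lem:approx}
If $\inf_XM=0$, then the family has a common fixed point.
\end{lemma}

\begin{proof}
Let $M(z_k)\to0$. For each pair $k,l$ some $T_i$ contracts $z_k,z_l$, so
\[
d(z_k,z_l)\le d(z_k,T_iz_k)+d(T_iz_k,T_iz_l)+d(T_iz_l,z_l)\le M(z_k)+M(z_l)+\gamma\,d(z_k,z_l).
\]
Hence $d(z_k,z_l)\le(M(z_k)+M(z_l))/(1-\gamma)$, and $(z_k)$ is a Cauchy sequence. Its limit $z$ satisfies $d(z,T_jz)=\lim_kd(z_k,T_jz_k)=0$ for each $j$, by continuity of $T_j$.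
\end{proof}

Commutativity makes each single displacement small. Fix $j$ and apply contractivity $k$ times, starting from the pair $z,T_jz$. This gives $a\in\mathbb N_0^n$ with $|a|=a_1+\dots+a_n=k$ such that
\begin{equation}\label{eq:disp}
d(T^az,T_jT^az)=d(T^az,T^aT_jz)\le\gamma^k\,d(z,T_jz).
\end{equation}
For $n=1$ this and Lemma~\ref{lem:approx} prove Banach's principle. For $n\ge2$ the difficulty is that $a$ depends on $j$: the maps that shrink the displacement by $T_j$ may enlarge the displacement by $T_i$. The hypotheses of Theorem~\ref{thm:B} control this damage.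

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Delta=\sup_OM<\infty$. For $0\le j\le n$ consider the statement
\begin{quote}
$(P_j)$: for every $\varepsilon>0$ there is $z\in O$ with $d(z,T_iz)<\varepsilon$ for all $i\le j$.
\end{quote}
The statement $(P_0)$ holds for $z=x_0$, and $(P_n)$ gives a common fixed point by Lemma~\ref{lem:approx}; we have already seen uniqueness. So assume $(P_{j-1})$ and let $\varepsilon>0$. Choose $k\ge1$ with $\gamma^k\Delta<\varepsilon$. By commutativity $T_iO\subset O$, so each $T^a|_O$ is a composition of uniformly continuous maps $O\to O$. There are finitely many $a$ with $|a|=k$, so there is $\eta>0$ such that $y,y'\in O$ and $d(y,y')<\eta$ imply $d(T^ay,T^ay')<\varepsilon$ whenever $|a|=k$. Take $z\in O$ with $d(z,T_iz)<\eta$ for all $i\le j-1$, take $a$ as in \eqref{eq:disp}, and put $z'=T^az\in O$. Then $d(z',T_jz')\le\gamma^k\Delta<\varepsilon$, and for $i\le j-1$ we have $d(z',T_iz')=d(T^az,T^aT_iz)<\varepsilon$ by the choice of $\eta$. This is $(P_j)$.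
\end{proof}

The bound $\Delta$ allows us to fix the number $k$ of steps before $z$ is chosen, and uniform continuity then provides one $\eta$ for all $z$. In a bounded counterexample, therefore, some map must pull apart pairs that are arbitrarily close. On a discrete space continuity does not prevent this.

\section{From colors to metrics}\label{sec:colors}

We look for a metric on $\mathbb Z^N$ of the simplest possible kind: the space is cut into disjoint pieces, distinct points in the same piece are at a small distance depending on the piece, and all other distances are $1$. Contractivity then says that two points in one piece can be translated into a piece with a smaller distance.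

\begin{proposition}\label{prop:colors}
Let $G=\mathbb Z^N$ and $V\subset\mathbb N_0^N\setminus\{0\}$. Let $(D_\kappa)_{\kappa\in K}$ be pairwise disjoint subsets of $G$, called \emph{colors}, with \emph{ranks} $\operatorname{rk}(\kappa)\in\{1,2,\dots\}$, such that
\begin{enumerate}
\item[(a)] for all $x,y\in G$ there are $w\in V\cup\{0\}$ and $\kappa$ with $x+w,\,y+w\in D_\kappa$;
\item[(b)] for all $\kappa$ and all $x,y\in D_\kappa$ there are $w\in V$ and $\kappa'$ with $\operatorname{rk}(\kappa')>\operatorname{rk}(\kappa)$ and $x+w,\,y+w\in D_{\kappa'}$.
\end{enumerate}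
Then for every $\psi\colon(0,\infty)\to(0,\infty)$ there is a metric $d\le1$ on $G$ with properties \textup{(i)} and \textup{(ii)} of Theorem~\ref{thm:A}.
\end{proposition}

\begin{proof}
Put $\varepsilon_0=1$ and $\varepsilon_{k+1}=\min(\psi(\varepsilon_k),\varepsilon_k/2)$; this is a strictly decreasing sequence of positive numbers. For $x\ne y$ let $d(x,y)=\varepsilon_{\operatorname{rk}(\kappa)}$ if $x,y\in D_\kappa$ for some $\kappa$, which is unique by disjointness, and let $d(x,y)=1$ otherwise. Thus $d(x,y)<1$ exactly when $x=y$ or $x,y$ share a color.

\emph{Ultrametric inequality.} It holds if two of $x,y,z$ coincide or if $\max(d(x,y),d(y,z))=1$. Otherwise $x,y$ share a color and $y,z$ share a color; by disjointness both are the color of $y$, and all three distances are equal.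

\emph{Discreteness.} If $x\in D_\kappa$, every other point is at distance at least $\varepsilon_{\operatorname{rk}(\kappa)}$ from $x$. If $x$ has no color, every other point is at distance $1$.

\emph{Completeness.} From some index on, the terms of a Cauchy sequence are at mutual distance less than $1$. Either these terms are all equal, or they all lie in one color $D_\kappa$. In the second case distinct terms are at distance $\varepsilon_{\operatorname{rk}(\kappa)}$, so the sequence is eventually constant as well.

\emph{Property} (ii). Let $x\ne y$. If $d(x,y)=1$, take $w$ and $\kappa$ from (a). Then $w\ne0$, since $x,y$ share no color, and $d(x+w,y+w)=\varepsilon_{\operatorname{rk}(\kappa)}\le\varepsilon_1\le\psi(1)$. If $x,y\in D_\kappa$ and $k=\operatorname{rk}(\kappa)$, then (b) gives $w\in V$ with $d(x+w,y+w)\le\varepsilon_{k+1}\le\psi(\varepsilon_k)=\psi(d(x,y))$.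
\end{proof}

We call the elements of $V$ \emph{moves}. Two features of the proposition govern everything below. First, the colors must be disjoint. Second, (b) concerns \emph{every} pair in $D_\kappa$, not only the pairs that reached $D_\kappa$ along an intended route: all that is known about a pair is the set in which it lies.

When $V$ is finite, Lemma~\ref{lem:approx} says what colors must look like. Take $\psi(t)=t/2$. Translations have no fixed point, so $\inf M>0$, and a color of large rank never contains a point $z$ together with all the points $z+w$, $w\in V$. On the other hand, by (a) and (b), every \emph{pair} has translates in colors of arbitrarily large rank. We need infinitely many disjoint sets that are thick for pairs and thin for larger configurations.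

\section{Labels, and the model case of unbounded moves}\label{sec:labels}

Such sets come from a difference set modulo $7$. Let
\[
S=\{0,1,3\},\qquad S'=\{2,4,5\}.
\]
These sets are disjoint, and in each the differences are $0,\pm1,\pm2,\pm3$, which is every residue modulo $7$. For $\ell\ge1$ let the \emph{label} $\Lambda_\ell$ be the set of integers $\nu$ such that, in the base-$7$ expansion of the residue of $\nu$ in $[0,7^\ell)$, the $\ell-1$ lowest digits lie in $S'$ and the $\ell$-th digit lies in $S$.

\begin{lemma}\label{lem:labels}
The sets $\Lambda_\ell$ are pairwise disjoint, $\Lambda_\ell$ is $7^\ell$-periodic, and for all $\ell\ge1$ and $v\in\mathbb Z$ there is $\nu$ with $\nu,\,\nu+v\in\Lambda_\ell$.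
\end{lemma}

\begin{proof}
Periodicity is part of the definition. If $\ell<\ell'$, the $\ell$-th digit lies in $S$ on $\Lambda_\ell$ and in $S'$ on $\Lambda_{\ell'}$. For the last claim we choose digits one at a time. Start with $\nu_0=\nu_0'=0$. Suppose that $k<\ell$ and that $\nu_k,\nu_k'\in[0,7^k)$ have all digits in $S'$ and satisfy $v-(\nu_k'-\nu_k)=7^kq$ with $q\in\mathbb Z$. Choose $\delta,\delta'$ with $\delta'-\delta\equiv q\pmod7$, both in $S'$ if $k+1<\ell$ and both in $S$ if $k+1=\ell$. Then $\nu_{k+1}=\nu_k+7^k\delta$ and $\nu_{k+1}'=\nu_k'+7^k\delta'$ satisfy $\nu'_{k+1}-\nu_{k+1}\equiv v\pmod{7^{k+1}}$. At the end $\nu_\ell,\nu_\ell'\in\Lambda_\ell$ and $\nu_\ell+v\equiv\nu'_\ell\pmod{7^\ell}$, so $\nu=\nu_\ell$ works.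
\end{proof}

For instance, let $\ell=2$ and $v=4$. The lowest digits are $\delta=5$ and $\delta'=2$, since $2-5\equiv4$. Then $4-(2-5)=7\cdot1$, so the second digits may be $0$ and $1$. This gives $\nu=5$ and $\nu+4=9=2+7\cdot1$, both in $\Lambda_2$.

\begin{example}[unbounded moves]\label{ex:model}
Let $N=1$, $V=\{1,2,3,\dots\}$, and take the colors $\Lambda_\ell$ with rank $\ell$. Given $x,y$ and $\ell$, take $\nu$ from Lemma~\ref{lem:labels} for $v=y-x$ and $w\in\{1,\dots,7^\ell\}$ with $w\equiv\nu-x\pmod{7^\ell}$. Then $x+w,y+w\in\Lambda_\ell$. So (a) and (b) hold, and Proposition~\ref{prop:colors} yields everything in Theorem~\ref{thm:A} except the finiteness of $V$. The colors are thin in the required sense: no label contains three consecutive integers, because neither $S$ nor $S'$ contains three consecutive residues modulo $7$.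

Bounded moves do not suffice here. If $x\in\Lambda_\ell$ has $\ell$-th digit $0$, its residue modulo $7^\ell$ is less than $7^{\ell-1}$, whereas points of $\Lambda_{\ell'}$ with $\ell'>\ell$ have residue at least $2\cdot7^{\ell-1}$. A move from $x$ to a higher label therefore exceeds $7^{\ell-1}$.
\end{example}

So a long translation has to be cut into short ones, with a color at every intermediate stop. Suppose that the target is periodic modulo $p$ and that $x,y$ have residues $\rho_1,\rho_2$. After total displacement $t$ the natural color is $\{\rho_1+t,\rho_2+t\}+p\mathbb Z$: the translation chosen for $\rho_1,\rho_2$ carries this whole set into the target, so (b) holds for every pair in it. But these sets overlap for different triples $(\rho_1,\rho_2,t)$. We separate them by adding coordinates whose position encodes the triple. Those coordinates wear out, as we shall see, and must be renewed in turn by the same procedure. The construction closes up because finitely many blocks of coordinates can take turns.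

\section{Counters}\label{sec:counters}

A counter of capacity $p$ is a set $Z$ with a short vector $u$ such that $Z,\ Z+u,\ \dots,\ Z+(p-1)u$ are pairwise disjoint. If both points of a pair lie in $Z+ku$, we say that the counter \emph{reads} $k$; the move $u$ raises the reading by $1$. We want every pair to have a translate in some counter.

One direction $u$ is not enough: if $x,y\in Z$ and $y-x=ku$ with $0<k<p$, then $y\in Z\cap(Z+ku)$. So we work in $\mathbb Z^2$, with $e_1=(1,0)$ and $e_2=(0,1)$, and put
\[
J_s=J_s(p)=\{z\in\mathbb Z^2:\ z\equiv ke_s\ (\mathrm{mod}\ p)\text{ for some }k\not\equiv0\ (\mathrm{mod}\ p)\}\qquad(s=1,2).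
\]
Then $J_s=-J_s$, and $J_1\cap J_2=\emptyset$ because $ke_1\equiv k'e_2$ forces $k\equiv0$. Every $v$ avoids some $J_s$, and then $\{0,v\}+p\mathbb Z^2$ is a counter in direction $e_s$. This takes about $p^2$ different counters. To make them disjoint we would give each its own label, and $p^2$ labels force a period of at least $7^{p^2}$, far larger than the capacity $p$. With two copies of $\mathbb Z^2$, four counters suffice: one point of the pair is pinned to $0$ in the first copy and the other point is pinned to $0$ in the second.

Let $Y=\mathbb Z^2\times\mathbb Z^2\times\mathbb Z=\mathbb Z^5$ and $\Theta=\{1,2\}^2$, and for $\theta=(s,s')\in\Theta$ let $u_\theta=(e_s,e_{s'},0)$. For each \emph{generation} $g\ge1$ let $p_g=7^{h_g}$, where the integer $h_g\ge4g+4$ will be fixed in Section~\ref{sec:phases}, and let $\theta\mapsto\ell(g,\theta)$ be a bijection $\Theta\to\{4g+1,\dots,4g+4\}$. With congruences modulo $p_g$ and $J_s=J_s(p_g)$, define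
\[
Z_g^\theta=\bigl\{(\alpha,\alpha',\nu)\in Y:\ \nu\in\Lambda_{\ell(g,\theta)},\ \text{and } [\alpha\equiv0,\ \alpha'\notin J_{s'}]\text{ or }[\alpha'\equiv0,\ \alpha\notin J_s]\bigr\}.
\]

\begin{lemma}\label{lem:counters}
\begin{enumerate}
\item[(i)] $Z_g^\theta$ is $p_gY$-periodic.
\item[(ii)] The sets $Z_g^\theta+ku_\theta$ with $g\ge1$, $\theta\in\Theta$, $0\le k<p_g$ are pairwise disjoint.
\item[(iii)] For all $\xi,\eta\in Y$ and $g\ge1$ there are $\theta\in\Theta$ and $w\in\{0,\dots,p_g-1\}^5$ with $\xi+w,\,\eta+w\in Z_g^\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}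
(i) The conditions on $\alpha,\alpha'$ are $p_g$-periodic, and $7^{\ell(g,\theta)}$ divides $p_g$ because $\ell(g,\theta)\le4g+4\le h_g$.

(ii) The numbers $\ell(g,\theta)$ are distinct for distinct $(g,\theta)$, and $u_\theta$ has last coordinate $0$. So for distinct $(g,\theta)$ the last coordinates lie in disjoint labels. Now fix $g$ and $\theta=(s,s')$, let $k\ne k'$ lie in $[0,p_g)$, and suppose that $(\alpha,\alpha',\nu)$ lies in both $Z_g^\theta+ku_\theta$ and $Z_g^\theta+k'u_\theta$. If both memberships come from the first alternative, then $\alpha\equiv ke_s\equiv k'e_s$; if both come from the second, then $\alpha'\equiv ke_{s'}\equiv k'e_{s'}$. Either is impossible since $k\not\equiv k'$. In the remaining case we may assume, exchanging $k$ and $k'$ if necessary, that the first alternative holds for $k$ and the second for $k'$. Then $\alpha'-ke_{s'}\notin J_{s'}$ and $\alpha'\equiv k'e_{s'}$, so $(k'-k)e_{s'}\notin J_{s'}$, contrary to the definition of $J_{s'}$.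

(iii) Write $\eta-\xi=(v,v',v'')$. Choose $s$ with $v\notin J_s$ and $s'$ with $v'\notin J_{s'}$, put $\theta=(s,s')$, and take $\nu$ with $\nu,\nu+v''\in\Lambda_{\ell(g,\theta)}$. Then $\zeta=(0,-v',\nu)$ lies in $Z_g^\theta$ by the first alternative, since $J_{s'}=-J_{s'}$, and $\zeta+\eta-\xi=(v,0,\nu+v'')$ lies in $Z_g^\theta$ by the second. Take $w\equiv\zeta-\xi\pmod{p_g}$ and use (i).
\end{proof}

A counter of generation $g$ can be advanced $p_g-1$ times, and setting it up takes a translation with entries less than $p_g$. Since each generation uses only four labels, the ratio $p_{g+1}/p_g$ can be kept equal to $7^4$. This bounded ratio is what allows older counters to supervise the installation of a new one.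

\section{Recording residues}\label{sec:tree}

The translation in Lemma~\ref{lem:counters}(iii) depends on the residues of $\xi$ and $\eta$ modulo $p_g$, so the colors must first learn these residues. There are $p_g^{10}$ pairs of residues, while a bounded move can change the readings of the supervising counters in only boundedly many ways. The residues are therefore learned one base-$7$ digit at a time. After $a$ digits the color is a union of two classes modulo $7^a$. An arbitrary pair in this union may occupy the two classes in either order, or lie in the same class, so the next step has to record, for each point, which class it refines and by which digits.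

Accordingly let
\[
C=\bigl(\{1,2\}\times\{0,\dots,6\}^5\bigr)^2,\qquad b=|C|=(2\cdot7^5)^2 .
\]
To each word $\omega$ over the alphabet $C$, of length $|\omega|=a$, we attach $\rho_1(\omega),\rho_2(\omega)\in\{0,\dots,7^a-1\}^5$. For the empty word $\emptyset$ both are $0$, and for $c=((l_1,\delta_1),(l_2,\delta_2))$ we put
\[
\rho_1(\omega c)=\rho_{l_1}(\omega)+7^a\delta_1,\qquad\rho_2(\omega c)=\rho_{l_2}(\omega)+7^a\delta_2 .
\]
Let $U(\omega)=(\rho_1(\omega)+7^aY)\cup(\rho_2(\omega)+7^aY)$, so that $U(\emptyset)=Y$.

\begin{lemma}\label{lem:split}
If $\xi,\eta\in U(\omega)$, there is $c\in C$ with $\xi,\eta\in U(\omega c)$.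
\end{lemma}

\begin{proof}
Let $a=|\omega|$. Choose $l_1$ with $\xi=\rho_{l_1}(\omega)+7^a\xi'$, $\xi'\in Y$, and let $\delta_1\in\{0,\dots,6\}^5$ be the residue of $\xi'$ modulo $7$. Choose $l_2,\delta_2$ in the same way for $\eta$. Then $\xi\equiv\rho_1(\omega c)$ and $\eta\equiv\rho_2(\omega c)$ modulo $7^{a+1}$.
\end{proof}

The sets $U(\omega)$ overlap, so the word $\omega$ must be written into counters. We use one counter for each letter. Advancing counter $c$ once for each occurrence of $c$ would confuse $cc'$ with $c'c$; instead, for words of length at most $h$, the $a$-th letter is written by $2^{h-a}$ unit advances. Let $\mathbf e_c$ be the unit vectors of $\mathbb Z^C$ and let $|\mu|$ be the sum of the coordinates of $\mu\in\mathbb N_0^C$. For $h\ge1$, a word $\omega=c_1\cdots c_a$ with $1\le a\le h$, and $1\le i\le2^{h-a}$, put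
\[
\mu(\omega,i)=\sum_{a'<a}2^{h-a'}\mathbf e_{c_{a'}}+i\,\mathbf e_{c_a},\qquad\mu(\omega)=\mu(\omega,2^{h-a}),\qquad\mu(\emptyset)=0 .
\]
Then $\mu(\omega c,1)=\mu(\omega)+\mathbf e_c$ for $|\omega|<h$. Figure~\ref{fig:tree} shows these vectors for an alphabet of two letters.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[very thin,gray!50] (0,0) grid (7,7);
\draw[very thick] (0,7)--(0,0)--(7,0) (4,0)--(4,3) (0,4)--(3,4) (6,0)--(6,1) (4,2)--(5,2) (2,4)--(2,5) (0,6)--(1,6);
\fill (7,0) circle (5pt) (6,1) circle (5pt) (5,2) circle (5pt) (4,3) circle (5pt) (3,4) circle (5pt) (2,5) circle (5pt) (1,6) circle (5pt) (0,7) circle (5pt);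
\node[below left] at (0,0) {$0$};
\node[below] at (4,0) {$4$};
\node[below] at (6,0) {$6$};
\node[left] at (0,4) {$4$};
\node[left] at (0,6) {$6$};
\end{tikzpicture}
\caption{Words of length at most $3$ over two letters, written as lattice paths from the origin. One letter moves right and the other moves up; the first, second and third letters of a word take $4$, $2$ and $1$ unit steps. The paths form a tree with no crossings, so each lattice point on it determines the word read so far. The eight dots are the words of length $3$.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:code}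
The vectors $\mu(\omega,i)$ are nonzero and are distinct for distinct $(\omega,i)$. They satisfy $|\mu(\omega,i)|\le2^h-1$, with equality if $|\omega|=h$.
\end{lemma}

\begin{proof}
Let $a=|\omega|$. Summing the geometric series gives
\[
|\mu(\omega,i)|=2^h-2^{h-a+1}+i\ \in\ \bigl[\,2^h-2^{h-a+1}+1,\ 2^h-2^{h-a}\,\bigr].
\]
For $a=1,\dots,h$ these intervals are consecutive and disjoint, they lie in $[1,2^h-1]$, and the last is $\{2^h-1\}$. So $|\mu(\omega,i)|$ determines $a$ and then $i$. The weights $2^{h-a'}$ with $a'<a$ are divisible by $2^{h-a+1}$, and $0<i<2^{h-a+1}$, so $c_a$ is the only coordinate not divisible by $2^{h-a+1}$. After $i\,\mathbf e_{c_a}$ is subtracted, the binary digits of coordinate $c$ give the set $\{a'<a:c_{a'}=c\}$. Hence $\omega$ is determined.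
\end{proof}

The gain is the following: residues modulo $7^h$ are recorded at a cost of fewer than $2^h$ advances, while a counter of period $7^h$ allows $7^h-1$ advances.

\section{Phases and colors}\label{sec:phases}

\subsection*{Blocks and parameters}
Let $m=b+2$ and $G=Y^m=\mathbb Z^{5m}$, so $N=5m$. The $m$ factors are called \emph{blocks} and are indexed by residues modulo $m$; for an integer $j$, ``block $j$'' means the block with index $j\bmod m$, and $x^j\in Y$ is the corresponding component of $x\in G$.

There is a \emph{phase} $g$ for each $g\ge m$, whose purpose is to install a counter of generation $g$ in block $g$, the \emph{working block}. The other blocks are indexed by $I_g=\{g-m+1,\dots,g-1\}$, and block $j\in I_g$ carries a counter of generation $j$. The oldest one, $j=g-m+1$, is the \emph{clock}, and the $b$ blocks in $M_g=\{g-m+2,\dots,g-1\}$ are the \emph{memory}. We fix a bijection between $C$ and $M_g$ for each $g$, and use it to index vectors of $\mathbb Z^C$ by $M_g$. Note that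
\[
I_{g+1}=M_g\cup\{g\},
\]
and that the clock of phase $g$ is the working block of phase $g+1$. A phase has three stages. In the \emph{reading} stage the residues of the working block are written into the memory. In the \emph{moving} stage the working block is translated into a counter in short steps, which the clock counts. In the \emph{erasing} stage all memory counters are advanced to a reading that does not depend on the word, so that the next phase starts from a standard position. Erasing is possible because after the moving stage the working block lies in a set $Z_g^\theta$, and the word is no longer needed.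

The parameters are
\[
h_g=4(m+g),\qquad p_g=7^{h_g},\qquad L_g=2^{h_g},\qquad H=7^{8m},\qquad V=\{0,\dots,H\}^{5m}\setminus\{0\},
\]
for $g\ge1$, and $q_g=p_g/H=7^{4(g-m)}$, an integer, for $g\ge m$. There is no circularity: $b$ depends only on the base $7$ and on $\dim Y=5$, then $m$ depends on $b$, and $H$ on $m$. In phase $g$ the vectors $\mu(\omega,i)$ are formed with $h=h_g$, so their coordinates are less than $L_g$; and $q_g$ steps of size $H$ cover the distance $p_g$.

A counter is never turned back, so each phase must use fresh readings. For $1\le j<g$ let
\[
\beta_g(j)=\sum_{j<g'<g}(L_{g'}+1),\qquad\text{so that}\qquad\beta_{g+1}(j)=\beta_g(j)+L_g+1,\quad\beta_{g+1}(g)=0 .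
\]
For a \emph{type} $\tau=(\theta_j)_{j\in I_g}\in\Theta^{I_g}$, a \emph{time} $t\in\{0,\dots,q_g+1\}$ and a \emph{memory state} $\mu\in\{0,\dots,L_g\}^{M_g}$, define
\[
Q_g(\tau;t,\mu)=\{x\in G:\ x^j\in Z_j^{\theta_j}+k_ju_{\theta_j}\ \text{for all }j\in I_g\},
\]
where $k_j=\beta_g(j)+\mu_j$ for $j\in M_g$ and $k_j=\beta_g(j)+t$ for $j=g-m+1$.

\begin{lemma}[capacity]\label{lem:capacity}
In the definition of $Q_g(\tau;t,\mu)$ we always have $0\le k_j<p_j$. Consequently, for fixed $g$, the sets $Q_g(\tau;t,\mu)$ are pairwise disjoint for distinct $(\tau,t,\mu)$.
\end{lemma}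

\begin{proof}
Let $f=j+m-1$, the phase in which block $j$ is the clock. If $j\in M_g$, then $g+1\le f$ and $k_j\le\beta_g(j)+L_g<\beta_{g+1}(j)\le\beta_f(j)$. If $j=g-m+1$, then $g=f$. In both cases $k_j\le\beta_f(j)+q_f+1$. Since $L_{g'}=16^{g'-j}L_j$,
\[
\beta_f(j)\le2L_j\sum_{i=1}^{m-2}16^i<16^{m-1}L_j .
\]
Since $h_j\ge4m$, we have $p_j/L_j=(7/2)^{h_j}\ge2^{4m}=16^m$, and so $\beta_f(j)<p_j/16$. Also $q_f=7^{4(j-1)}=p_j/7^{4m+4}\le p_j/7$. Hence $k_j\le p_j/16+p_j/7+1\le p_j/4+1<p_j$. Distinct triples $(\tau,t,\mu)$ differ in $\theta_j$ or in $k_j$ for some $j\in I_g$, so the second claim follows from Lemma~\ref{lem:counters}(ii).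
\end{proof}

The proof explains the parameters. The term $4m$ in $h_g$ makes $(7/2)^{h_j}$ exceed the factor $16^m$ by which $L$ grows during the life of a counter, and $H$ is so large that a clock installed $m-1$ generations earlier can count $q_f$ steps.

\subsection*{The colors}
Fix $g\ge m$. For each word $\omega$ of length $h_g$, Lemma~\ref{lem:counters}(iii) provides $\theta(\omega)\in\Theta$ and $w_*(\omega)\in\{0,\dots,p_g-1\}^5$ with $\rho_1(\omega)+w_*(\omega),\ \rho_2(\omega)+w_*(\omega)\in Z_g^{\theta(\omega)}$. As $7^{h_g}=p_g$, periodicity gives
\begin{equation}\label{eq:arrive}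
U(\omega)+w_*(\omega)\subset Z_g^{\theta(\omega)} .
\end{equation}
For $0\le t\le q_g$ let $w_t(\omega)$ be the coordinatewise minimum of $w_*(\omega)$ and $tH$. Then $w_0(\omega)=0$, $w_{q_g}(\omega)=w_*(\omega)$ because $q_gH=p_g$, and $w_t(\omega)-w_{t-1}(\omega)\in\{0,\dots,H\}^5$.

Let $r_m=1$ and $r_{g+1}=r_g+(b+1)L_g+q_g+2$. For each type $\tau\in\Theta^{I_g}$, the colors of phase $g$ and type $\tau$ are the sets $\{x\in Q_g(\tau;t,\mu):x^g\in W\}$ with time, memory state, $W$ and rank as in the following table.
\begin{center}
\begin{tabular}{l|c|c|c|l}
color & time & memory & $W$ & rank\\ \hline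
root & $0$ & $0$ & $Y$ & $r_g$\\
reading $(\omega,i)$ & $0$ & $\mu(\omega,i)$ & $U(\omega)$ & $r_g+|\mu(\omega,i)|$\\
moving $(\omega,t)$ & $t$ & $\mu(\omega)$ & $U(\omega)+w_t(\omega)$ & $r_g+L_g+t$\\
erasing $(\theta,\mu)$ & $q_g+1$ & $\mu$ & $Z_g^\theta$ & $r_g+L_g+q_g+1+|\mu|$
\end{tabular}
\end{center}
The indices range over $1\le|\omega|\le h_g$ and $1\le i\le2^{h_g-|\omega|}$ for reading colors; $|\omega|=h_g$ and $1\le t\le q_g$ for moving colors; $\theta\in\Theta$ and $\mu\in\{0,\dots,L_g\}^{M_g}$ for erasing colors. The root of phase $g$ and type $\tau$ is $R_g(\tau)=Q_g(\tau;0,0)$.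

\section{Verification of the hypotheses of Proposition~\ref{prop:colors}}\label{sec:verify}

\begin{lemma}\label{lem:disjoint}
The colors of all phases and types are pairwise disjoint.
\end{lemma}

\begin{proof}
\emph{Two colors of the same phase $g$.} By Lemma~\ref{lem:capacity} they are disjoint unless they have the same type, time $t$ and memory state $\mu$. If $t=0$, both are roots or reading colors, and $\mu$ determines the color by Lemma~\ref{lem:code}. If $1\le t\le q_g$, both are moving colors, and $\mu=\mu(\omega)$ determines $\omega$ by the same lemma. If $t=q_g+1$, both are erasing colors; they can differ only in $\theta$, and $Z_g^\theta\cap Z_g^{\theta'}=\emptyset$ for $\theta\ne\theta'$ by Lemma~\ref{lem:counters}(ii).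

\emph{Colors of phases $g<g'$.} We find a block that carries a counter in both phases. As $m\ge3$, the indices $g'-2$ and $g'-1$ lie in $I_{g'}$ and are incongruent modulo $m$, so one of them, $j'$, satisfies $j'\not\equiv g\pmod m$. Let $j\in I_g$ be the index with $j\equiv j'\pmod m$. This block is confined to a set $Z_j^\theta+ku_\theta$ with $0\le k<p_j$ by the color of phase $g$, and to a set $Z_{j'}^{\theta'}+k'u_{\theta'}$ with $0\le k'<p_{j'}$ by the color of phase $g'$. If $j\ne j'$, these sets are disjoint by Lemma~\ref{lem:counters}(ii). If $j=j'$, then $g-1\ge j\ge g'-2\ge g-1$, so $g'=g+1$ and $j=g-1\in M_g$. Then $k\le\beta_g(j)+L_g<\beta_{g+1}(j)\le k'$, and Lemma~\ref{lem:counters}(ii) applies again.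
\end{proof}

\begin{lemma}\label{lem:a}
Condition \textup{(a)} holds.
\end{lemma}

\begin{proof}
The generations before $m$ are small enough to be installed by a single move. Let $x,y\in G$. For $j\in I_m=\{1,\dots,m-1\}$ choose $\theta_j$ and $v_j\in\{0,\dots,p_j-1\}^5$ with $x^j+v_j,\ y^j+v_j\in Z_j^{\theta_j}$, by Lemma~\ref{lem:counters}(iii). Let $w\in G$ have component $v_j+\beta_m(j)u_{\theta_j}$ in block $j\in I_m$ and $0$ in block $m$. Then $x+w,\,y+w\in R_m(\tau)$ with $\tau=(\theta_j)_{j\in I_m}$. We have $\beta_m(j)<p_j$ by Lemma~\ref{lem:capacity}, so the entries of $w$ are nonnegative and less than $2p_{m-1}=2\cdot7^{8m-4}<H$. Thus $w\in V\cup\{0\}$.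
\end{proof}

\begin{lemma}\label{lem:b}
Condition \textup{(b)} holds.
\end{lemma}

\begin{proof}
Let $x,y$ lie in a color of phase $g$ and type $\tau=(\theta_j)_{j\in I_g}$, and put $h=h_g$. To \emph{advance} block $j\in I_g$ means to add $u_{\theta_j}$ to block $j$; this raises $k_j$ by $1$. Each move below advances at least one block, and its entries lie in $\{0,1\}$ outside block $g$ and in $\{0,\dots,H\}$ in block $g$; so it belongs to $V$. The phase and the type are unchanged except in the last case.
\begin{enumerate}
\item \emph{Root, or reading $(\omega,2^{h-a})$ with $|\omega|=a<h$.} For the root let $\omega=\emptyset$. The memory state is $\mu(\omega)$, and $x^g,y^g\in U(\omega)$. By Lemma~\ref{lem:split} there is $c$ with $x^g,y^g\in U(\omega c)$. Advance the memory block corresponding to $c$. The new memory state is $\mu(\omega)+\mathbf e_c=\mu(\omega c,1)$, so both points enter reading $(\omega c,1)$. The rank rises by $1$.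
\item \emph{Reading $(\omega,i)$ with $i<2^{h-|\omega|}$.} Advance the memory block corresponding to the last letter of $\omega$. Both points enter reading $(\omega,i+1)$, and the rank rises by $1$.
\item \emph{Reading $(\omega,1)$ with $|\omega|=h$.} The memory state is $\mu(\omega,1)=\mu(\omega)$, and $|\mu(\omega)|=L_g-1$ by Lemma~\ref{lem:code}. Advance the clock and add $w_1(\omega)$ to block $g$. Both points enter moving $(\omega,1)$, and the rank goes from $r_g+L_g-1$ to $r_g+L_g+1$.
\item \emph{Moving $(\omega,t)$ with $t<q_g$.} Advance the clock and add $w_{t+1}(\omega)-w_t(\omega)$ to block $g$. Both points enter moving $(\omega,t+1)$, and the rank rises by $1$.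
\item \emph{Moving $(\omega,q_g)$.} By \eqref{eq:arrive}, $x^g,y^g\in Z_g^{\theta(\omega)}$. Advance the clock. Both points enter erasing $(\theta(\omega),\mu(\omega))$, and the rank goes from $r_g+L_g+q_g$ to $r_g+L_g+q_g+1+|\mu(\omega)|$.
\item \emph{Erasing $(\theta,\mu)$ with $\mu_j<L_g$ for some $j\in M_g$.} Advance block $j$. Both points enter erasing $(\theta,\mu')$, where $\mu'$ is $\mu$ with $\mu_j$ raised by $1$, and the rank rises by $1$.
\item \emph{Erasing $(\theta,\mu)$ with $\mu_j=L_g$ for all $j\in M_g$.} Advance all blocks $j\in M_g$. Block $j\in M_g$ now reads $\beta_g(j)+L_g+1=\beta_{g+1}(j)$, and block $g$ lies in $Z_g^\theta$, that is, it reads $0=\beta_{g+1}(g)$. Since $I_{g+1}=M_g\cup\{g\}$ and a root puts no condition on its working block, both points lie in $R_{g+1}(\tau')$, where $\tau'$ agrees with $\tau$ on $M_g$ and has $\theta_g=\theta$. The rank goes from $r_g+L_g+q_g+1+bL_g=r_{g+1}-1$ to $r_{g+1}$.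
\end{enumerate}
Every color falls under one of these cases: a reading color $(\omega,i)$ has either $i<2^{h-|\omega|}$ (case 2), or $i=2^{h-|\omega|}$ with $|\omega|<h$ (case 1) or $|\omega|=h$ (case 3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The set $V=\{0,\dots,H\}^{5m}\setminus\{0\}$ is finite, and neither it nor $N=5m$ depends on $\psi$. By Lemmas~\ref{lem:disjoint}, \ref{lem:a} and~\ref{lem:b}, the colors of Section~\ref{sec:phases} satisfy the hypotheses of Proposition~\ref{prop:colors}, which gives the metric.
\end{proof}

\begin{thebibliography}{1}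

\bibitem{Austin}
Tim D. Austin, \emph{On contractive families and a fixed-point question of Stein}, arXiv:math/0608523 (2006).

\end{thebibliography}
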